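
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\numberwithin{equation}{section}

\title{Reduced representations with isometric orbit spaces\\ that are not orbit-equivalent}


\begin{abstract}
An orthogonal representation of a compact Lie group is called reduced if no representation of a
compact Lie group of smaller dimension has an isometric orbit space. Gorodski and Lytchak asked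
whether two effective reduced representations with isometric orbit spaces must have the same
orbits up to a linear isometry. We show that the answer is no: there are two
non-isomorphic $12$-dimensional subgroups of $\mathrm O(20)$, with the same identity component and two
connected components each, that give a counterexample. The isometry of orbit spaces comes from a
reflection of $\mathbb H^2/\mathrm{Sp}(1)\cong\mathbb R^5$ that is not induced by a linear map of
$\mathbb H^2$. To prove that the representations are reduced, we bound from below the dimension of every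
representation with the given orbit space.
\end{abstract}

\section{Introduction}

\subsection*{The question}
Let $G$ be a compact Lie group and $\rho:G\to\mathrm O(V)$ an orthogonal representation on a
finite-dimensional Euclidean vector space. The orbit space $V/G$ carries the quotient metric
\[
d([u],[v])=\min_{g\in G}|u-gv| .
\]
How much of the representation can be read off from this metric space?

Two representations $\rho_i:G_i\to\mathrm O(V_i)$ are called \emph{quotient-equivalent} if $V_1/G_1$
and $V_2/G_2$ are isometric, and \emph{orbit-equivalent} if some linear isometry $V_1\to V_2$ maps the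
$G_1$-orbits onto the $G_2$-orbits. Orbit-equivalent representations are quotient-equivalent. The
converse fails in the simplest case: for every $n\ge2$ the orbits of $\mathrm{SO}(n)$ on $\mathbb R^n$
are the spheres around the origin, so the orbit space is the half-line $[0,\infty)$, whatever
$n$ is. But $[0,\infty)$ is also the orbit space of $\{\pm1\}$ acting on $\mathbb R$, and compared with
this action all groups $\mathrm{SO}(n)$ are unnecessarily large. This suggests comparing only
representations that are as small as their orbit space permits. A \emph{reduction} of $\rho$ is a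
quotient-equivalent representation of a compact Lie group $H$ with $\dim H<\dim G$, and $\rho$ is
called \emph{reduced} if it has no reduction. A representation is \emph{effective} if its kernel is
trivial. Effectiveness is only a normalization, because the orbits depend on $\rho(G)$ alone.

The following question was posed by Gorodski and Lytchak \cite{GL}. \emph{Let $\rho_1,\rho_2$ be
effective, reduced and quotient-equivalent. Must they be orbit-equivalent?}

There are reasons to expect a positive answer. Once the class of $0$ is known, the metric of $V/G$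
determines a great deal: the norm function, the fixed vectors, the invariant orthogonal splittings of the
complement of the fixed vectors, and near each point the orbit space of the representation of the stabilizer on
the normal space of the orbit (the precise statements are in Section~\ref{sec:tools}). The obvious loss of
information, seen in the half-line, is due to groups that are too large, and it is excluded by the word
``reduced''. Nevertheless the answer is no.

\begin{theorem}\label{thm:main}
There are compact subgroups $G_1,G_2\subset\mathrm O(20)$ of dimension $12$, with the same identity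
component and two connected components each, whose inclusions are effective, reduced and
quotient-equivalent representations on $\mathbb R^{20}$ that are not orbit-equivalent. Moreover, $G_1$ and
$G_2$ are not isomorphic as Lie groups.
\end{theorem}

The groups are written down in Section~\ref{sec:groups}.

\subsection*{The idea}
Suppose that a group $G^0$ acts on $V$, that $s$ is a linear isometry of $V$ which maps
$G^0$-orbits to $G^0$-orbits, and that $\psi$ is an isometry of $V/G^0$. Let $\bar s$ be the isometry of $V/G^0$
induced by $s$. Then $\psi$ induces an isometry between the quotients of $V/G^0$ by the groups generated by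
$\bar s$ and by $\psi\bar s\psi^{-1}$. If $\psi$ is induced by a linear map, nothing interesting
happens. But suppose that $\psi$ is not induced by a linear map while $\psi\bar s\psi^{-1}$ is, say by $s'$. If
$G^0\cup sG^0$ and $G^0\cup s'G^0$ are groups, they are candidates for a counterexample. So we need an
isometry $\psi$ that does not lift to $V$ but for which $\psi\bar s\psi^{-1}$ does.

The source of non-lifting isometries is a reflection of $\mathbb H^2/\mathrm{Sp}(1)\cong\mathbb R^5$, studied in
Section~\ref{sec:smallest}. In Section~\ref{sec:groups} two copies of $\mathbb H^2$ are joined, and $s$ exchanges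
them. For $\psi$ we take the reflection in one copy only. Then $\psi\bar s\psi^{-1}$ is the exchange combined with
reflections in both copies, and this does lift. Section~\ref{sec:notorbit} shows that the two groups differ.

Most of the work lies in proving reducedness, a statement about \emph{all} representations
$H\to\mathrm O(V')$ with the same orbit space. In our example $\dim V/G_i=8=20-12$, and $H$
has orbits of dimension $\dim V'-8$. Hence it suffices to show $\dim V'\ge20$. The difficulty is
the half-line again: whenever a group acts transitively on a sphere, the quotient hides the dimension of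
that sphere. Sections \ref{sec:link} and \ref{sec:bound} show how the hidden dimensions can be
compared with each other, and how one of them can be bounded.

\section{A reflection that does not lift}\label{sec:smallest}

Let $\mathbb H=\mathbb C\oplus\mathbb Cj$ be the quaternions, with
$\langle x,y\rangle=\operatorname{Re}(\bar xy)=\operatorname{Re}(x\bar y)$; recall that
$\operatorname{Re}(xy)=\operatorname{Re}(yx)$. Let $\mathrm{Sp}(1)$ be the group of unit quaternions. The maps
$x\mapsto g_1x\bar g_2$ with $g_1,g_2\in\mathrm{Sp}(1)$ form the group $\mathrm{SO}(4)$, and such a map is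
the identity only for $(g_1,g_2)=\pm(1,1)$. The maps $x\mapsto gx\bar g$ act on
$\operatorname{Im}\mathbb H\cong\mathbb R^3$ as $\mathrm{SO}(3)$.

Let $p\in\mathrm{Sp}(1)$ act on $\mathbb H^2$ by $(z_1,z_2)\mapsto(z_1\bar p,z_2\bar p)$. For $z\in\mathbb H^2$ put
\[
x(z)=(a,b)=\bigl(2z_1\bar z_2,\ |z_1|^2-|z_2|^2\bigr)\in\mathbb H\oplus\mathbb R=\mathbb R^5 .
\]
This does not change if $z$ is replaced by $z\bar p$.

\begin{lemma}\label{lem:hopf}
The map $z\mapsto x(z)$ is onto $\mathbb R^5$, its fibers are the $\mathrm{Sp}(1)$-orbits, $|x(z)|=|z|^2$, and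
\begin{equation}\label{eq:pairing}
\max_{p\in\mathrm{Sp}(1)}\langle z,z'\bar p\rangle
=\sqrt{\tfrac12\bigl(|x|\,|x'|+\langle x,x'\rangle\bigr)}\qquad\text{for }x=x(z),\ x'=x(z').
\end{equation}
Consequently $\mathbb H^2/\mathrm{Sp}(1)$ is $\mathbb R^5$ with a metric that depends only on $|x|,|x'|$ and
$\langle x,x'\rangle$, and every element of $\mathrm O(5)$ acts on it as an isometry.
\end{lemma}

\begin{proof}
We have $|x|^2=4|z_1|^2|z_2|^2+(|z_1|^2-|z_2|^2)^2=|z|^4$. For surjectivity, given $(a,b)$ with norm
$r$, put $z_2=\sqrt{(r-b)/2}$. If $z_2\neq0$, let $z_1=a/(2z_2)$; then $2z_1\bar z_2=a$ and, since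
$|a|^2=(r-b)(r+b)$, $|z_1|^2=(r+b)/2$. If $z_2=0$, then $b=r$ and $a=0$, and $z_1=\sqrt r$ works.

Regard $z$ as a column and let $z^*=(\bar z_1,\bar z_2)$. Then
\[
zz^*=\tfrac12\bigl(|x|I+\hat x\bigr),\qquad \hat x=\begin{pmatrix}b&a\\ \bar a&-b\end{pmatrix}.
\]
Since $\langle z,z'\bar p\rangle=\operatorname{Re}(z^*z'\bar p)$, the maximum in \eqref{eq:pairing} is
$|z^*z'|$. As $\operatorname{Re}\operatorname{tr}$ is invariant under cyclic permutations,
\[
|z^*z'|^2=\operatorname{Re}(z^*z'z'^*z)=\operatorname{Re}\operatorname{tr}(zz^*z'z'^*)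
=\tfrac14\bigl(2|x||x'|+\operatorname{Re}\operatorname{tr}(\hat x\hat x')\bigr)
=\tfrac12\bigl(|x||x'|+\langle x,x'\rangle\bigr);
\]
here the mixed terms vanish because $\operatorname{tr}\hat x=\operatorname{tr}\hat x'=0$, and
$\operatorname{Re}\operatorname{tr}(\hat x\hat x')=2bb'+2\operatorname{Re}(a\bar a')$. If $x(z)=x(z')$,
then $|z|=|z'|$ and \eqref{eq:pairing} gives $\max_p\langle z,z'\bar p\rangle=|z||z'|$, so $z=z'\bar p$
for some $p$. The last statement follows from
$d([z],[z'])^2=|z|^2+|z'|^2-2\max_p\langle z,z'\bar p\rangle$.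
\end{proof}

The swap $\sigma(z_1,z_2)=(z_2,z_1)$ maps orbits to orbits and induces $(a,b)\mapsto(\bar a,-b)$ on
$\mathbb R^5$. This has determinant $+1$, because conjugation reverses the three imaginary directions.
The reflection obtained by changing only the sign of $b$ is different.

\begin{proposition}\label{prop:nolift}
The isometry $(a,b)\mapsto(a,-b)$ of $\mathbb H^2/\mathrm{Sp}(1)$ is not induced by a linear isometry of
$\mathbb H^2$.
\end{proposition}

\begin{proof}
Suppose that $T$ induces it. Then $T'=\sigma T$ induces $(a,b)\mapsto(\bar a,b)$. Since $|x|=|z|^2$ and $b$ are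
preserved, so are $|z_1|$ and $|z_2|$. Hence $T'(z_1,z_2)=(\alpha_1(z_1),\alpha_2(z_2))$ with
$\alpha_1,\alpha_2\in\mathrm O(4)$, and
$\alpha_1(x)\overline{\alpha_2(y)}=\overline{x\bar y}=y\bar x$ for all $x,y\in\mathbb H$. Let
$u_i=\alpha_i(1)$. Setting $y=1$ gives $\alpha_1(x)=\bar xu_2$, and setting $x=1$ gives
$\overline{\alpha_2(y)}=\bar u_1y$. So $\bar xu_2\bar u_1y=y\bar x$. For $x=y=1$ we get
$u_2\bar u_1=1$. Thus $\bar xy=y\bar x$ for all $x,y$, contradicting the non-commutativity of $\mathbb H$.
\end{proof}

There is no such obstruction over $\mathbb C$. With $\mathrm U(1)$ in place of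
$\mathrm{Sp}(1)$, the same formulas identify $\mathbb C^2/\mathrm U(1)$ with
$\mathbb C\oplus\mathbb R=\mathbb R^3$, and $(z_1,z_2)\mapsto(\bar z_2,\bar z_1)$ induces $(a,b)\mapsto(a,-b)$.

\section{The two groups and the isometry}\label{sec:groups}

We now use two copies of $\mathbb H^2$ with coordinates $z$ and $y$. Let
\[
V=Z\oplus Y\oplus W=\mathbb H^2\oplus\mathbb H^2\oplus\mathbb H\cong\mathbb R^{20},\qquad v=(z_1,z_2;\,y_1,y_2;\,w),
\]
and let $(p,q,g_1,g_2)\in\mathrm{Sp}(1)^4$ act by
\begin{equation}\label{eq:action}
z_i\mapsto g_iz_i\bar p,\qquad y_i\mapsto g_iy_i\bar q,\qquad w\mapsto g_1w\bar g_2 .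
\end{equation}
The kernel is $\{\pm(1,1,1,1)\}$: if $g_iz\bar p=z$ and $g_iy\bar q=y$ for all $z,y\in\mathbb H$ and $i=1,2$, then
$g_1=g_2=p=q=\pm1$. Let $G^0\subset\mathrm O(V)$ be the image, a connected group of dimension $12$; we denote its
elements by their lifts. Define involutions in $\mathrm O(V)$ by
\begin{align*}
s_1(z_1,z_2;y_1,y_2;w)&=(y_1,y_2;z_1,z_2;w),\\
s_2(z_1,z_2;y_1,y_2;w)&=(y_2,y_1;z_2,z_1;\bar w).
\end{align*}
They normalize $G^0$:
\begin{equation}\label{eq:conj}
s_1(p,q,g_1,g_2)s_1=(q,p,g_1,g_2),\qquad s_2(p,q,g_1,g_2)s_2=(q,p,g_2,g_1).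
\end{equation}
The first formula is clear, and the second one follows from
\begin{align*}
(z_1,z_2;y_1,y_2;w)&\overset{s_2}{\longmapsto}(y_2,y_1;z_2,z_1;\bar w)
\longmapsto(g_1y_2\bar p,g_2y_1\bar p;\,g_1z_2\bar q,g_2z_1\bar q;\,g_1\bar w\bar g_2)\\
&\overset{s_2}{\longmapsto}(g_2z_1\bar q,g_1z_2\bar q;\,g_2y_1\bar p,g_1y_2\bar p;\,g_2w\bar g_1).
\end{align*}
Hence $G_i=G^0\cup s_iG^0$ is a compact subgroup of $\mathrm O(V)$ for $i=1,2$. The elements of $s_iG^0$ exchange
$|z|$ and $|y|$, so they do not lie in $G^0$. Thus $G_i$ has identity component $G^0$ and two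
components. \emph{These are the groups of Theorem~\ref{thm:main}.} We shall often use that an
element of $G_i$ fixing a vector with $|z|\ne|y|$ lies in $G^0$.

For a compact Lie group $G$ acting orthogonally on $V$, let $\dim V/G$ denote $\dim V$ minus the maximal
dimension of an orbit. The principal orbits form an open dense subset of $V/G$ that is a manifold of
this dimension. By invariance of domain, $\dim V/G$ is therefore the same for homeomorphic orbit spaces.

\begin{lemma}\label{lem:dim8}
$\dim V/G_i=8$ for $i=1,2$.
\end{lemma}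

\begin{proof}
Let $v$ be such that $z_1\bar z_2,\ y_1\bar y_2,\ w$ are linearly independent over $\mathbb R$ and
$|z|\ne|y|$. Its stabilizer lies in $G^0$. An element of $G^0$ acts on these three vectors of
$\mathbb R^4$ by $x\mapsto g_1x\bar g_2$, and an element of $\mathrm{SO}(4)$ fixing three independent
vectors is the identity. So an element fixing $v$ has $(g_1,g_2)=\pm(1,1)$. As $z_1,y_1\neq0$, it follows that
$p=q=g_1$, so the element is trivial in $G^0$. The orbit of $v$ has the maximal possible dimension $12$.
\end{proof}

\begin{proposition}\label{prop:isometric}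
$V/G_1$ and $V/G_2$ are isometric.
\end{proposition}

\begin{proof}
The subgroup $N=\{(p,q,1,1)\}$ is closed and, by \eqref{eq:conj}, normal in $G_1$ and in $G_2$.
So $V/G_i$ is the quotient of $X=V/N$ by the isometric action of $G_i/N$. Since $p$ acts only on $Z$ and
$q$ only on $Y$, Lemma~\ref{lem:hopf} shows that $X$ is the metric product of two copies of
$\mathbb H^2/\mathrm{Sp}(1)$ and of $W$. We use the coordinates
\[
(a,b;\,a',b';\,w),\qquad (a,b)=x(z),\quad(a',b')=x(y).
\]
Here $a=2z_1\bar z_2$ is mapped by \eqref{eq:action} to $g_1a\bar g_2$, and likewise $a'$ and $w$. So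
$G^0/N$ acts on $X$ as $\mathrm{SO}(4)$ on the triple $(a,a',w)$, with $b,b'$ fixed. The involutions act by
\[
\bar s_1(a,b;a',b';w)=(a',b';a,b;w),\qquad \bar s_2(a,b;a',b';w)=(\bar a',-b';\bar a,-b;\bar w).
\]

Let $\psi(a,b;a',b';w)=(a,b;a',-b';w)$, the reflection of Proposition~\ref{prop:nolift} in the second
factor. By Lemma~\ref{lem:hopf} it is an isometry of $X$. It commutes with $\mathrm{SO}(4)$, and
\begin{equation}\label{eq:psis}
\psi\bar s_1\psi^{-1}(a,b;a',b';w)=(a',-b';a,-b;w).
\end{equation}
This differs from $\bar s_2(a,b;a',b';w)$ only by $x\mapsto\bar x$, an element of $\mathrm O(4)$,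
applied to the three vectors $a',a,w$. Three vectors in $\mathbb R^4$ lie in a hyperplane, and the
reflection in that hyperplane fixes all three. Hence $\mathrm O(4)$ and $\mathrm{SO}(4)$ have the same
orbits on triples, and $\psi\bar s_1\psi^{-1}\xi$ and $\bar s_2\xi$ lie in the same
$\mathrm{SO}(4)$-orbit for every $\xi\in X$. Therefore
\[
\psi\bigl(\mathrm{SO}(4)\,\xi\cup\mathrm{SO}(4)\,\bar s_1\xi\bigr)
=\mathrm{SO}(4)\,\psi\xi\cup\mathrm{SO}(4)\,\bar s_2\psi\xi ,
\]
i.e.\ $\psi$ maps $G_1/N$-orbits onto $G_2/N$-orbits, and it induces an isometry $V/G_1\to V/G_2$.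
\end{proof}

\begin{remark}
The summand $W$ makes the number of vectors in $\mathbb R^4$ equal to three, and this number is used twice.
Any two vectors in $\mathbb R^4$ are fixed by a circle in $\mathrm{SO}(4)$, so
without $W$ every point of $Z\oplus Y\cong\mathbb R^{16}$ would have a stabilizer of positive dimension. The orbits
would have dimension at most $11<\dim G_i$, and the dimension count of Section~\ref{sec:end} would not give
reducedness. For four independent vectors the $\mathrm O(4)$-orbit is larger
than the $\mathrm{SO}(4)$-orbit, so with a second copy of $W$ the last step of the proof above would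
break down.
\end{remark}

\section{The representations are not orbit-equivalent}\label{sec:notorbit}

A linear isometry that maps $G_1$-orbits onto $G_2$-orbits need not conjugate $G_1$ into $G_2$, since
different groups may have the same orbits. It does conjugate the \emph{largest} groups with
the given orbits. So let
\[
M_i=\{m\in\mathrm O(V): m(v)\in G_iv\ \text{for all }v\in V\}.
\]
An element $m\in M_i$ maps each orbit isometrically into itself, hence onto itself because orbits are compact. So $M_i$
is a group, and it contains $G_i$.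

\begin{proposition}\label{prop:max}
$M_i=G_i$ for $i=1,2$.
\end{proposition}

\begin{proof}
The sets $W$ and $Z\cup Y$ are unions of $G_i$-orbits. So every $m\in M_i$ preserves $W$ and maps
each of the linear spaces $Z,Y$ into $Z\cup Y$, hence permutes $\{Z,Y\}$. Let $M_i^+\supset G^0$ be
the subgroup preserving $Z$ and $Y$. As $s_i\in M_i\setminus M_i^+$, we have $M_i=M_i^+\cup s_iM_i^+$, and it
suffices to show $M_i^+=G^0$.

Let $m\in M_i^+$. If $z\ne0$, then $m(z;0;w)\in G_i(z;0;w)\cap(Z\oplus W)=G^0(z;0;w)$, because
elements of $s_iG^0$ move $z$ to the $y$-coordinates. Therefore, on $Z\oplus W$ (for $z=0$ by continuity), $m$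
preserves the functions $|z_1|,\ |z_2|,\ |w|$ and $\langle z_1\bar z_2,w\rangle$. The first three
give $m(z_1,z_2;0;w)=(\alpha_1(z_1),\alpha_2(z_2);0;\mu(w))$ with
$\alpha_1,\alpha_2,\mu\in\mathrm O(4)$, and the last one gives
\[
\mu(z_1\bar z_2)=\alpha_1(z_1)\overline{\alpha_2(z_2)}\qquad\text{for all }z_1,z_2\in\mathbb H .
\]
Put $u_i=\alpha_i(1)$. Choosing $z_2=1$, or $z_1=1$, we get
\begin{equation}\label{eq:mu}
\mu(x)=\alpha_1(x)\bar u_2=u_1\overline{\alpha_2(\bar x)} ,
\end{equation}
hence $\mu(xy)=\alpha_1(x)\overline{\alpha_2(\bar y)}=\mu(x)u_2\bar u_1\mu(y)$. So the bijective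
linear map
\[
\nu(x)=\mu(x)u_2\bar u_1=\alpha_1(x)\bar u_1
\]
satisfies $\nu(xy)=\nu(x)\nu(y)$ and $\nu(1)=1$; it is an $\mathbb R$-algebra automorphism of
$\mathbb H$. By the Skolem--Noether theorem, $\nu(x)=gx\bar g$ with $|g|=1$. Put
$p=\bar u_1g$ and $g_2=u_2\bar u_1g$. Then $\alpha_1(x)=\nu(x)u_1=gx\bar p$ and
$\mu(x)=\nu(x)u_1\bar u_2=gx\bar g_2$. By \eqref{eq:mu},
$\overline{\alpha_2(\bar x)}=\bar u_1gx\bar g_2=px\bar g_2$, i.e.\ $\alpha_2(x)=g_2x\bar p$. So on $Z\oplus W$ the map
$m$ acts as in \eqref{eq:action}, with $(p,g,g_2)$ in place of $(p,g_1,g_2)$.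

The same argument applies to $Y\oplus W$ and gives $(q,g',g_2')$ with the same $\mu$. Thus
$gx\bar g_2=g'x\bar g_2'$ for all $x$, so $(g',g_2')=\pm(g,g_2)$. Replacing
$(q,g',g_2')$ by its negative if necessary, which does not change the action on $Y\oplus W$, we get
$m=(p,q,g,g_2)\in G^0$.
\end{proof}

\begin{proposition}\label{prop:notiso}
$G_1$ and $G_2$ are not isomorphic as Lie groups, and their representations on $V$ are not
orbit-equivalent.
\end{proposition}

\begin{proof}
The Lie algebra of $G^0$ is $\mathfrak{sp}(1)^4$, with exactly four simple ideals. The group $G_i$ permutes them by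
the adjoint action. The connected group $G^0$ preserves each of them. By \eqref{eq:conj},
$s_1$ exchanges the $p$- and $q$-ideals and preserves the $g_1$- and $g_2$-ideals, while $s_2$ also
exchanges the latter two. So $G_1$ preserves exactly two simple ideals and $G_2$ preserves none.
This number is an isomorphism invariant, so $G_1\not\cong G_2$.

If a linear isometry $T$ maps the $G_1$-orbits onto the $G_2$-orbits, then $TM_1T^{-1}=M_2$. By
Proposition~\ref{prop:max} this gives $TG_1T^{-1}=G_2$, which is impossible.
\end{proof}

\section{What an isometry of orbit spaces preserves}\label{sec:tools}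

It remains to prove that $G_1$ and $G_2$ are reduced. For this we need to know how the structure of $V$ is reflected in the
metric of $V/G$. Throughout this section, compact Lie groups $G$ and $H$ act orthogonally on
$V$ and $V'$, and $\Phi:V/G\to V'/H$ is an isometry, i.e.\ a distance-preserving bijection. For
$v\in V$ let $N_v=(T_v(Gv))^\perp$ be the normal space of the orbit, on which the stabilizer $G_v$
acts. If we work in an invariant subspace, normal spaces are taken in that subspace. We say that $v'$ is \emph{over} a
point of $V'/H$ if it belongs to that orbit; the preimage in $V'$ of a subset of $V'/H$ is the set of all vectors over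
its points. The class of $0$ is called the \emph{apex}, and $\Phi$ is
called apex-preserving if $\Phi[0]=[0]$.

\subsection*{The derivative}

\begin{lemma}\label{lem:derivative}
Let $\Phi[v]=[v']$. There is an apex-preserving isometry
\[
d_v\Phi:N_v/G_v\to N_{v'}/H_{v'}
\]
with the following property: if $n'\in N_{v'}$ represents $d_v\Phi[n]$, then
$\Phi[v+tn]=[v'+tn']$ for all small $t\ge0$.
\end{lemma}

\begin{proof}
The idea is that the short segments $v+tn$ become shortest curves in $V/G$, that $\Phi$ maps them to shortest curves, and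
that these lift to segments in $V'$.

\emph{First-order distances.} For $n,m\in N_v$ we claim that, as $t\downarrow0$,
\begin{equation}\label{eq:firstorder}
d([v+tn],[v+tm])=t\,d_{N_v/G_v}([n],[m])+o(t).
\end{equation}
For ``$\le$'' use $g\in G_v$, for which $|v+tn-g(v+tm)|=t|n-gm|$. For ``$\ge$'' let $g_t\in G$
realize the distance. The left side of \eqref{eq:firstorder} is at most $t|n-m|$, so
$|g_tv-v|=O(t)$. Let $\mathfrak c$ be a complement of $\mathfrak g_v$ in $\mathfrak g$. The map
$\xi\mapsto\exp(\xi)v$ is a diffeomorphism from a neighborhood of $0$ in $\mathfrak c$ onto a neighborhood of $v$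
in $Gv$. Hence $g_t=\exp(\xi_t)h_t$ with $h_t\in G_v$, $\xi_t\in\mathfrak c$ and $\xi_t=O(t)$, and
\[
v+tn-g_t(v+tm)=t(n-h_tm)-\xi_tv+O(t^2).
\]
Since $n-h_tm\in N_v$ is orthogonal to $\xi_tv\in T_v(Gv)$, the norm is at least
$t|n-h_tm|-O(t^2)\ge t\,d_{N_v/G_v}([n],[m])-O(t^2)$.

\emph{Lifting a direction.} Let $n\in N_v$ with $|n|=1$. By the tubular neighborhood theorem there is
$\varepsilon>0$ with $d([v],[v+tn])=t$ for $0\le t\le\varepsilon$. Put $c(t)=\Phi[v+tn]$. We have
$d(c(s),c(t))\le|s-t|$ and $d(c(0),c(\varepsilon))=\varepsilon$, so by the triangle inequality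
$d(c(s),c(t))=|s-t|$ on $[0,\varepsilon]$. Choose $y$ over $c(\varepsilon/2)$ with
$|y-v'|=\varepsilon/2$ and $u$ over $c(\varepsilon)$ with $|u-y|=\varepsilon/2$. Since
$|u-v'|\ge\varepsilon$, the point $y$ is the midpoint of $v'$ and $u$. Put $n'=2(y-v')/\varepsilon$, a unit vector.
It lies in $N_{v'}$, because $v'$ is a point of $Hv'$ nearest to $y$.

We claim that $c(s)=[v'+sn']$ for $0\le s\le\varepsilon/2$. Choose $y_s$ over $c(s)$ with
$|y_s-y|=\varepsilon/2-s$ and $v''\in Hv'$ with $|v''-y_s|=s$. Then
\[
\varepsilon\le|v''-u|\le|v''-y_s|+|y_s-y|+|y-u|=\varepsilon ,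
\]
so $v'',y_s,y,u$ lie in this order on a segment. Since $y$ is its midpoint, $v''=2y-u=v'$, and
therefore $y_s=v'+sn'$.

\emph{Conclusion.} By scaling (with $n'=0$ for $n=0$), every $n\in N_v$ has some $n'\in N_{v'}$ with
$\Phi[v+tn]=[v'+tn']$ for small $t\ge0$. By \eqref{eq:firstorder} in $V$ and in $V'$, any such choices for $n$ and $m$
satisfy $d([n'],[m'])=d([n],[m])$. So $[n']$ is determined by $[n]$, and $d_v\Phi[n]=[n']$
defines a distance-preserving map. Applying the construction to $\Phi^{-1}$ we see that every
$n'\in N_{v'}$ occurs. If $n'$ is replaced by $hn'$ with $h\in H_{v'}$, then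
$[v'+thn']=[v'+tn']$, so the stated property holds for every representative.
\end{proof}

\subsection*{Fixed vectors and splittings}

From now on in this section $\Phi$ is apex-preserving. Then it preserves $|v|=d([0],[v])$, and hence
also the pairing
\[
\langle[u],[v]\rangle=\max_{g\in G}\langle u,gv\rangle=\tfrac12\bigl(|u|^2+|v|^2-d([u],[v])^2\bigr).
\]
It also commutes with multiplication by $t\ge0$. Indeed, for $0<t<1$ the class $[tv]$ is the only point at
distance $t|v|$ from $[0]$ and $(1-t)|v|$ from $[v]$, and the case $t>1$ follows.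

We want to recover linear subspaces of $V'$ from the pairing. The pairing is a maximum, so it only
gives inequalities, and these define convex cones. The following observation turns cones into subspaces.

\begin{lemma}\label{lem:cone}
If $V'^H=0$, then every $H$-invariant closed convex cone $K\subset V'$ is a linear subspace.
\end{lemma}

\begin{proof}
If $v\in K$ but $-v\notin K$, there is $f\in V'$ with $\langle f,\cdot\rangle\ge0$ on $K$ and
$\langle f,v\rangle>0$. Then $\langle f,\int_Hhv\,dh\rangle>0$, although
$\int_Hhv\,dh\in V'^H=0$.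
\end{proof}

\begin{lemma}\label{lem:fixed}
$\Phi$ restricts to a linear isometry $V^G\to V'^H$ and to an apex-preserving isometry
$(V^G)^\perp/G\to(V'^H)^\perp/H$.
\end{lemma}

\begin{proof}
A vector $v$ is fixed by $G$ if and only if there is $u$ with $|u|=|v|$ and
$\langle[u],[v]\rangle=-|v|^2$: such a $u$ satisfies $\langle u,gv\rangle\le-|v|^2$ for all $g$, so $gv=-u$ for
all $g$; conversely, if $v$ is fixed, take $u=-v$. So $\Phi$ maps $V^G$ onto $V'^H$. The metric is
Euclidean there, and an isometry of Euclidean spaces fixing $0$ is linear. Finally, $v\in(V^G)^\perp$ if and only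
if $\langle[v],[f]\rangle=\langle v,f\rangle\le0$ for all $f\in V^G$.
\end{proof}

\begin{lemma}\label{lem:split}
Let $V^G=0$ and let $V=A_1\oplus\dots\oplus A_k$ be an orthogonal splitting into $G$-invariant
subspaces. Let $A_i'\subset V'$ be the preimage of $\Phi(A_i/G)$. A lower index $i$ denotes the
component in $A_i$ or in $A_i'$.
\begin{enumerate}
\item[(i)] The $A_i'$ are $H$-invariant linear subspaces, $V'=A_1'\oplus\dots\oplus A_k'$
orthogonally, and $\Phi$ restricts to apex-preserving isometries $A_i/G\to A_i'/H$.
\item[(ii)] If $\Phi[v]=[v']$, then $\Phi[v_i]=[v_i']$; in particular $|v_i|=|v_i'|$.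
\item[(iii)] If moreover $n\in N_v$ and $n'\in N_{v'}$ represents $d_v\Phi[n]$, then $|n_i'|=|n_i|$ and
$\langle v_i',n_i'\rangle=\langle v_i,n_i\rangle$. In particular, $n\in A_i$ if and only if $n'\in A_i'$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:fixed}, $V'^H=0$. Let first $k=2$ and write $A=A_1$, $B=A_2$. Then $v\in A$ if and only if
$\langle[v],[b]\rangle\le0$ for all $b\in B$, for if the $B$-component $v_B$ is non-zero, then
$\langle[v],[v_B]\rangle\ge\langle v,v_B\rangle=|v_B|^2>0$. Since $B'$ is $H$-invariant, this gives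
\[
A'=\{v'\in V':\langle v',b'\rangle\le0\text{ for all }b'\in B'\},
\]
and the same holds with $A'$ and $B'$ exchanged. Both sets are $H$-invariant closed convex cones, hence linear
by Lemma~\ref{lem:cone}, hence $A'=B'^\perp$. This proves (i). For $a\in A$, $b\in B$ and $a_1\in A$ we have
$d([a+b],[a_1])^2=\min_g|a-ga_1|^2+|b|^2$, so $[a]$ is the unique point of $A/G$ nearest to
$[a+b]$. The same holds in $V'$ and for $B$, which proves (ii).

For general $k$, apply the case of two summands to $V=A_i\oplus A_i^\perp$ for each $i$. It shows that $A_i'$ is a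
linear subspace whose orthogonal complement is the preimage of $\Phi(A_i^\perp/G)$, and that $\Phi[v]=[v']$ implies
that $\Phi[v_i]$ is the class of the orthogonal projection of $v'$ to $A_i'$. For $j\ne i$ the inclusion
$A_j\subset A_i^\perp$ gives $A_j'\perp A_i'$. If $v'$ is orthogonal to all $A_i'$
and $\Phi[v]=[v']$, then $v\in\bigcap_iA_i^\perp=0$, so $v'=0$. Hence the $A_i'$ span $V'$. This proves (i), and the
orthogonal projection of $v'$ to $A_i'$ is its component $v_i'$, which proves (ii).

For (iii), Lemma~\ref{lem:derivative} and (ii) give $|v_i+tn_i|=|v_i'+tn_i'|$ for all small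
$t\ge0$. Compare the coefficients of $t$ and $t^2$ in the squares. The last statement holds
because $n\in A_i$ means $n_j=0$ for all $j\ne i$.
\end{proof}

\section{Linking the hidden dimensions}\label{sec:link}

Call a non-zero $G$-invariant subspace $B\subset V$ \emph{spherical} if $G$ is transitive on its unit
sphere $S(B)$. This means that $B/G$ has exactly one point of norm $1$, i.e.\ that $B/G$ is the half-line
$[0,\infty)$. So in Lemma~\ref{lem:split} a summand
$A_i$ is spherical if and only if $A_i'$ is. A spherical subspace is irreducible. The half-line says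
nothing about $\dim A_i'$. But if a space splits in \emph{two different ways} into
spherical subspaces, the dimensions in $V'$ are tied together.

\begin{lemma}\label{lem:link}
Let compact Lie groups $K$ and $L$ act orthogonally on $U$ and $U'$, let $U^K=0$, and let $\Phi:U/K\to U'/L$ be an
apex-preserving isometry. Suppose that
\[
U=B_1\oplus B_2=C_1\oplus C_2
\]
are orthogonal splittings into spherical subspaces with $C_1\ne B_1$ and $C_1\neq B_2$. Then $B_1'$ and $B_2'$
(the preimages of $\Phi(B_1/K)$ and $\Phi(B_2/K)$) are equivalent representations of $L$; in particular,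
$\dim B_1'=\dim B_2'$. If moreover $\dim U/K\ge4$, then $\dim B_1'\ge4$.
\end{lemma}

\begin{proof}
Let $C_1'$ be the preimage of $\Phi(C_1/K)$. By Lemma~\ref{lem:split}, applied to both splittings, $B_1',B_2',C_1'$
are spherical linear subspaces and $U'=B_1'\oplus B_2'$ orthogonally. Since
$C_1$ and $B_i$ are irreducible and different, $C_1\cap B_i=0$. Therefore $C_1'\cap B_i'=0$: for
$u'$ in the intersection, a vector $u$ over $\Phi^{-1}[u']$ lies in $C_1\cap B_i=0$. So the orthogonal
projections of $C_1'$ to $B_1'$ and to $B_2'$, with kernels $C_1'\cap B_2'$ and $C_1'\cap B_1'$, are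
injective and equivariant. As $B_1'$ and $B_2'$ are irreducible, both projections are isomorphisms, and
$B_1'\cong C_1'\cong B_2'$.

Let $l=\dim B_1'$. By irreducibility the equivalence $B_1'\cong B_2'$ can be chosen isometric. So
$U'\cong\mathbb R^l\oplus\mathbb R^l$, where $L$ acts diagonally through a closed group
$\bar L\subset\mathrm O(l)$ that is transitive on $S^{l-1}$. If $l=1$, then $\dim U'/L\le2$. If $l=2$,
then $\dim\bar L\ge1$, so some orbit in $U'$ has dimension at least $1$ and $\dim U'/L\le3$. If $l=3$,
then $\dim\bar L\ge2$. The Lie algebra $\mathfrak{so}(3)$, which is $\mathbb R^3$ with the cross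
product, has no two-dimensional subalgebra, so $\bar L\supset\mathrm{SO}(3)$. The orbit of a pair
of independent vectors has dimension $3$, so $\dim U'/L\le3$. As
$\dim U'/L=\dim U/K$, the assumption $\dim U/K\ge4$ forces $l\ge4$.
\end{proof}

\begin{example}\label{ex:so3}
Without the last assumption of Lemma~\ref{lem:link}, the dimensions are linked but not determined. Let
$\mathrm{SO}(3)$ act diagonally on $\mathbb R^3\oplus\mathbb R^3$; then
$B_1=\mathbb R^3\oplus0$, $B_2=0\oplus\mathbb R^3$ and
$C_1,C_2=\{(x,\pm x)\}$ satisfy the other assumptions of Lemma~\ref{lem:link}. But the orbit space is isometric to that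
of $\mathrm O(2)$ on
$\mathbb R^2\oplus\mathbb R^2$, via the inclusion $\mathbb R^2\subset\mathbb R^3$. Indeed, every
$\mathrm{SO}(3)$-orbit contains a pair of vectors in $\mathbb R^2$. Regard pairs as matrices $X,X'$ with two columns. Then the
pairing $\max_g\operatorname{tr}(X^Tg X')$ over the full orthogonal group is the sum of the singular values of $X'X^T$,
which is the same in $\mathbb R^2$ and $\mathbb R^3$. Over $\mathrm{SO}(3)$ the maximum is the same as over $\mathrm O(3)$,
because the reflection in a plane containing the columns of $X'$ fixes $X'$. In contrast, let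
$\mathrm U(1)\times\mathrm{Sp}(1)$ act on $\mathbb H^2$ by $y_i\mapsto py_i\bar q$. Here the orbit space has dimension $4$
(see Step~2 below), and the last statement of the lemma applies.
\end{example}

\section{Every representation with this orbit space has dimension at least 20}\label{sec:bound}

\begin{proposition}\label{prop:bound}
Let a compact Lie group $H$ act orthogonally on $V'$ and let $\Phi:V/G_1\to V'/H$ be an apex-preserving
isometry. Then $\dim V'\ge20$.
\end{proposition}

Write $G=G_1$ and
\[
A=\{(z_1,y_1)\},\qquad B=\{(z_2,y_2)\},\qquad W=\{w\}.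
\]
These subspaces are $G$-invariant because $s_1$ exchanges $z_i$ with $y_i$, and $V=A\oplus B\oplus W$. We
have $V^G=0$: the elements $(1,1,-1,1)$ and $(1,1,1,-1)$ act as $-1$ on $A\oplus W$ and on
$B\oplus W$, respectively. By Lemma~\ref{lem:split}, $V'=A'\oplus B'\oplus W'$. We show $\dim A'\ge8$,
$\dim B'\ge8$ and $\dim W'\ge4$.

The strategy is as follows. We choose a singular point $v_0$ whose normal space contains pieces of
$A$, $B$ and $W$, and whose stabilizer is still large enough to link these pieces. The derivative of $\Phi$ at $v_0$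
is an isometry of orbit spaces, and we differentiate it once more, at two different points. Lemma~\ref{lem:link},
applied to these second derivatives, bounds the corresponding pieces of $A'$, $B'$ and $W'$
(Steps 1--3). This settles $W'$ but gives only half of what we need for $A'$ and $B'$. The second
half comes from the element $s_1$, which makes $y_1$ look like $z_1$ (Step~4).

\subsection*{Step 1: the normal space at $v_0$}
Let $v_0=(1,1;0,0;0)$ and let $v_0'$ be over $\Phi[v_0]$. As $|z|\ne|y|$, the stabilizer lies in $G^0$, and
\[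
K:=G_{v_0}=\{(p,q,p,p):p,q\in\mathrm{Sp}(1)\}.
\]
The tangent space of the orbit consists of $(\xi_1-\pi,\xi_2-\pi;0,0;0)$ with
$\xi_1,\xi_2,\pi\in\operatorname{Im}\mathbb H$, so it is $(\operatorname{Im}\mathbb H)^2\subset Z$. Hence
$N_{v_0}=\mathbb R^2\oplus Y\oplus W$ with $\mathbb R^2\subset Z$. The group $K$ acts trivially on $\mathbb R^2$, by
$y_k\mapsto py_k\bar q$ on $Y$, and by $w\mapsto pw\bar p$ on $W$. Let $Y_1,Y_2\subset Y$ be given by $y_2=0$
and $y_1=0$, respectively, and let
$W=\mathbb R_W\oplus I$ with $\mathbb R_W=\mathbb R$ and $I=\operatorname{Im}\mathbb H$. The fixed space of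
$K$ in $N_{v_0}$ is $\mathbb R^2\oplus\mathbb R_W$, with orthogonal complement
\[
E=Y_1\oplus Y_2\oplus I .
\]
All three summands are spherical for $K$. Let $L=H_{v_0'}$, and let $E'$ be the
orthogonal complement of the fixed space of $L$ in $N_{v_0'}$. By Lemmas \ref{lem:derivative} and
\ref{lem:fixed}, $d_{v_0}\Phi$ restricts to an apex-preserving isometry
$\Phi_0:E/K\to E'/L$, and by Lemma~\ref{lem:split}
\[
E'=Y_1'\oplus Y_2'\oplus I'
\]
with spherical $L$-invariant subspaces, the preimages of the images of $Y_1,Y_2,I$ under $\Phi_0$. So far their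
dimensions are unknown.

\subsection*{Step 2: $\dim Y_1'=\dim Y_2'\ge4$}
We differentiate $\Phi_0$ at the vector $\iota=i\in I$. Let $\iota'\in I'$ be over $\Phi_0[\iota]$. Since
$K\iota=S(I)$ and $L\iota'=S(I')$, the normal spaces in $E$ and $E'$ are
\[
\mathbb R\iota\oplus Y_1\oplus Y_2\qquad\text{and}\qquad\mathbb R\iota'\oplus Y_1'\oplus Y_2'.
\]
The stabilizer of $\iota$ is $K_\iota=\{(p,q,p,p):p\in\mathrm U(1),\,q\in\mathrm{Sp}(1)\}$. It acts on
$Y=Y_1\oplus Y_2$ without non-zero fixed vectors (take $p=1$, $q=-1$), so its fixed space in the normal space is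
$\mathbb R\iota$. By Lemma~\ref{lem:fixed}, applied to $d_\iota\Phi_0$, the fixed space of $L_{\iota'}$ is also
one-dimensional, so it
is $\mathbb R\iota'$. We obtain an apex-preserving isometry
\[
(Y_1\oplus Y_2)/K_\iota\to(Y_1'\oplus Y_2')/L_{\iota'},
\]
and by Lemma~\ref{lem:split}(iii), applied to $\Phi_0$, the preimages belonging to $Y_1$ and $Y_2$ are precisely
$Y_1'$ and $Y_2'$.

Now apply Lemma~\ref{lem:link} to this isometry, with $B_k=Y_k$ and $C_1,C_2=\{(y,\pm y):y\in\mathbb H\}$. All four
subspaces are $K_\iota$-invariant and spherical, since already $q$ is transitive on spheres in $\mathbb H$. The group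
$K_\iota$ has dimension $4$. The stabilizer in $K_\iota$ of $(y_1,y_2)=(1,j)$ is given by $q=p$ and
$pj\bar p=p^2j=j$, so it is finite. Hence $\dim Y/K_\iota=8-4=4$, and Lemma~\ref{lem:link} gives
\[
l:=\dim Y_1'=\dim Y_2'\ge4 .
\]

\subsection*{Step 3: $\dim I'\ge3$ and $\dim W'\ge4$}
We differentiate $\Phi_0$ at the vector $\eta=1\in Y_1$, i.e.\ $y_1=1$. Let $\eta'\in Y_1'$ be over $\Phi_0[\eta]$. As
$K\eta=S(Y_1)$ and $L\eta'=S(Y_1')$, the normal spaces are
\[
\mathbb R\eta\oplus Y_2\oplus I\qquad\text{and}\qquad\mathbb R\eta'\oplus Y_2'\oplus I'.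
\]
The stabilizer of $\eta$ in $K$ is $K_\eta=\{(p,p,p,p)\}$. It acts by
conjugation $x\mapsto px\bar p$ on $Y_2=\mathbb H$ and on $I=\operatorname{Im}\mathbb H$. Its fixed space
is $\mathbb R\eta\oplus\mathbb R_2$, where $\mathbb R_2\subset Y_2$ is the real line. By Lemma~\ref{lem:fixed} the
derivative maps it linearly and isometrically onto the fixed space of $L_{\eta'}$. By Lemma~\ref{lem:split}(iii) the image of
$\mathbb R\eta\subset Y_1$ lies in $Y_1'$, so it is $\mathbb R\eta'$, and the image of $\mathbb R_2$ is a line
$\mathbb R_2'\subset Y_2'$. Let $J'$ be the orthogonal complement of $\mathbb R_2'$ in $Y_2'$, so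
$\dim J'=l-1$. The derivative restricts to an apex-preserving isometry
\[
(\operatorname{Im}Y_2\oplus I)/K_\eta\to(J'\oplus I')/L_{\eta'},
\]
where $\operatorname{Im}Y_2\subset Y_2$ consists of the imaginary quaternions. Again by Lemma~\ref{lem:split}(iii), the
preimages belonging to $\operatorname{Im}Y_2$ and $I$ are
$J'$ and $I'$. Here $K_\eta$ acts as $\mathrm{SO}(3)$, diagonally on two copies of $\mathbb R^3$. Lemma~\ref{lem:link}, with
the splittings of Example~\ref{ex:so3}, gives
\[
\dim I'=\dim J'=l-1\ge3 .
\]

Now return to the derivative of $\Phi$ itself at $v_0$. By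
Lemma~\ref{lem:split}(iii) for $V=A\oplus B\oplus W$, a vector $n'\in N_{v_0'}$ representing
$d_{v_0}\Phi[n]$ with $n\in W$ lies in $W'$. Every element of $I'$ represents $d_{v_0}\Phi[n]$ for some $n\in I$, so
$I'\subset W'$. For
$n\in\mathbb R_W$ we see that $W'$ also contains a line in the fixed space of $L$, which is orthogonal
to $I'\subset E'$. Hence $\dim W'\ge1+\dim I'\ge4$.

In the same way, $Y_1\subset A$ and $Y_2\subset B$ give $Y_1'\subset A'$ and $Y_2'\subset B'$. We need
slightly more. Since $v_0$ has no $W$-component, Lemma~\ref{lem:split}(ii) gives $v_0'=a'+b'$ with $a'\in A'$,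
$b'\in B'$. The $A$-component of $v_0$ is
$a=(z_1,y_1)=(1,0)$, which is orthogonal to $Y_1$, so by Lemma~\ref{lem:split}(iii) each
$n'\in Y_1'$ is orthogonal to $a'$. Moreover, for $\xi\in\mathfrak h$ we have
$\langle n',\xi a'\rangle=\langle n',\xi v_0'\rangle=0$, since $\xi b'\in B'$ and $n'\in A'\cap N_{v_0'}$. Thus
\begin{equation}\label{eq:Y1}
Y_1'\subset A',\qquad Y_1'\perp a',\qquad Y_1'\perp T_{a'}(Ha').
\end{equation}
The same holds for $Y_2'$, $B'$ and $b'$.

\subsection*{Step 4: $\dim A'\ge8$ and $\dim B'\ge8$}
By Lemma~\ref{lem:split}, $\Phi$ restricts to an isometry $A/G\to A'/H$ and maps $[a]$ to $[a']$, so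
$|a'|=1$. All normal spaces in this step are taken in $A$ and $A'$.

\emph{The orbit space $A/G$.} The group $G$ acts on $A$ by
$(z_1,y_1)\mapsto(g_1z_1\bar p,g_1y_1\bar q)$ and by the swap, so the orbit of $(z_1,y_1)$ is
determined by the unordered pair $\{|z_1|,|y_1|\}$. For $r_1\ge r_2\ge0$ and $r_1'\ge r_2'\ge0$ the pairing
of the classes of $(r_1,r_2)$ and $(r_1',r_2')$ is
\[
\max(r_1r_1'+r_2r_2',\ r_1r_2'+r_2r_1')=r_1r_1'+r_2r_2' .
\]
So $A/G$ is the planar sector $\{r_1\ge r_2\ge0\}$ of angle $\pi/4$, with $[a]$ at angle $0$.

\emph{The normal space at $a'$.} At $a=(1,0)$ the orbit has tangent space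
$\operatorname{Im}\mathbb H\oplus0$, so $N_a=\mathbb R\oplus\mathbb H$. The stabilizer
$\{g_1=p\}\subset G^0$ fixes $\mathbb R$ and acts on $\mathbb H$ by $y_1\mapsto g_1y_1\bar q$, transitively on
spheres. By Lemmas \ref{lem:derivative} and \ref{lem:fixed}, the fixed space of $H_{a'}$ in
$N_{a'}$ has dimension one; it contains $a'$, hence is $\mathbb Ra'$. Moreover,
\[
N_{a'}=\mathbb Ra'\oplus P
\]
with $P/H_{a'}\cong[0,\infty)$, i.e.\ $H_{a'}$ is transitive on $S(P)$. By \eqref{eq:Y1},
$Y_1'\subset P$, so $\dim P\ge l\ge4$.

In $A$ the unit normal vectors $(0,y_1)$ at $a$ lie in the orbit of $a$, because of the swap. The swap makes the line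
at angle $\pi/4$ a wall of the sector: the image in the sector of a unit-speed great circle leaving $a$ in such a
direction is folded back at the wall, and the great circle reaches the orbit of $a$ again at time $\pi/2$. We show that
the same happens in $A'$.

\emph{Claim: $S(P)\subset Ha'$.} Let $c\in A'$ be a unit vector over the image of the point at angle
$\pi/4$, chosen in its orbit so that
$\langle a',c\rangle=\cos\frac\pi4=\max_{h\in H}\langle ha',c\rangle$. Since the maximum is attained at
$h=1$, we have $c\perp T_{a'}(Ha')$. So $c\in\mathbb Ra'\oplus P$, and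
$c=\cos\frac\pi4\,a'+\sin\frac\pi4\,n_0$ with $n_0\in S(P)$. Put
\[
\gamma(\theta)=\cos\theta\,a'+\sin\theta\,n_0 ,\qquad\gamma(0)=a',\quad\gamma(\tfrac\pi4)=c,\quad\gamma(\tfrac\pi2)=n_0 .
\]
For $\xi\in\mathfrak h$, which acts by a skew-symmetric map,
\[
\tfrac{d}{d\theta}\langle\gamma',\xi\gamma\rangle=\langle-\gamma,\xi\gamma\rangle+\langle\gamma',\xi\gamma'\rangle=0,
\qquad \langle\gamma'(0),\xi\gamma(0)\rangle=\langle n_0,\xi a'\rangle=0 .
\]
Hence $\gamma'(\theta)$ is normal to $H\gamma(\theta)$ for all $\theta$.

At $(1,1)/\sqrt2\in A$ the tangent space of the orbit is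
$\operatorname{Im}\mathbb H\oplus\operatorname{Im}\mathbb H$, since the vectors
$(\xi_1-\pi,\xi_1-\kappa)$ with imaginary $\xi_1,\pi,\kappa$ fill it. The normal space is
$\mathbb R\oplus\mathbb R$. The stabilizer acts on it as the group of order two generated by the swap: its
elements in $G^0$ have $g_1=p=q$ and act trivially, and the others are $s_1$ times these. So it fixes the line
through $(1,1)$ and acts on the orthogonal line by $\pm1$. By Lemmas \ref{lem:derivative}
and \ref{lem:fixed}, as before, $N_c=\mathbb Rc\oplus P_c$ with $H_c$ transitive on $S(P_c)$. The unit vector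
$\gamma'(\frac\pi4)$ is normal to $Hc$ and orthogonal to $c$, so it lies in $S(P_c)$, and some
$h\in H_c$ maps it to its negative. Since
$\gamma(\frac\pi4\pm\tau)=\cos\tau\,c\pm\sin\tau\,\gamma'(\frac\pi4)$, we get
$h\gamma(\frac\pi4+\tau)=\gamma(\frac\pi4-\tau)$. For $\tau=\frac\pi4$ this says $hn_0=a'$. So
$n_0\in Ha'$, and as $H_{a'}$ is transitive on $S(P)$, the claim follows.

\emph{Doubling.} Fix $n=ha'\in S(P)$ with $h\in H$, and put $P_n=hP\subset A'$. This is the analogue of $P$ at $n$: it is
orthogonal to $n$ and to $T_n(Ha')$. As $S(P)\subset Ha'$, we have $T_nS(P)\subset T_n(Ha')\perp P_n$. So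
$P=\mathbb Rn\oplus T_nS(P)$ is orthogonal to $P_n$, and
\[
\dim A'\ge\dim P+\dim P_n=2\dim P\ge8 .
\]

The group $G$ acts on $B$ by the same formulas, with $g_2$ in place of $g_1$. The argument with the
$B$-component $(z_2,y_2)=(1,0)$ of $v_0$, with $b'$ and with $Y_2'$, gives $\dim B'\ge8$. Altogether
\[
\dim V'=\dim A'+\dim B'+\dim W'\ge8+8+4=20,
\]
which proves Proposition~\ref{prop:bound}. \qed

\section{End of the proof of Theorem \ref{thm:main}}\label{sec:end}

Let $H\to\mathrm O(V')$ be any representation of a compact Lie group that is quotient-equivalent to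
$G_1$ or $G_2$. By Proposition~\ref{prop:isometric} there is an isometry $\Phi:V/G_1\to V'/H$ in either case.
It need not preserve the apex. Let $\Phi[0]=[v_0']$. By Lemma~\ref{lem:derivative},
\[
d_0\Phi:V/G_1\to N_{v_0'}/H_{v_0'}
\]
is an apex-preserving isometry, so Proposition~\ref{prop:bound}, applied to the action of $H_{v_0'}$ on $N_{v_0'}$, gives
$\dim V'\ge\dim N_{v_0'}\ge20$. By Lemma~\ref{lem:dim8}, $\dim V'/H=\dim V/G_1=8$, so $H$ has
orbits of dimension $\dim V'-8\ge12$. Therefore $\dim H\ge12=\dim G_i$, and $G_1$ and $G_2$ are reduced.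

Both representations are effective, being inclusions of subgroups of $\mathrm O(V)$. They are
quotient-equivalent by Proposition~\ref{prop:isometric}. By Proposition~\ref{prop:notiso} they are not
orbit-equivalent, and $G_1\not\cong G_2$. \qed

\begin{thebibliography}{1}
\bibitem{GL} Claudio Gorodski and Alexander Lytchak, \emph{On orbit spaces of representations of
compact Lie groups}, arXiv:1109.1739 (2011).
\end{thebibliography}

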